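\title{Complements of hypersurfaces of degree at most $2n$ in $\mathbb{P}^n$ are not hyperbolically embedded}

\begin{abstract}
The complement of $d\ge 2n+1$ hyperplanes in general position is hyperbolically embedded in $\mathbb{P}^n$. We show that the bound $2n+1$ is sharp for every $n$: if $D\subset\mathbb{P}^n$ is any hypersurface of degree $d\le 2n$, then $\mathbb{P}^n\setminus D$ is not hyperbolically embedded in $\mathbb{P}^n$. The proof follows lines together with the divisors that $D$ cuts on them and passes to the limit when a line falls into $D$. A nonzero intersection number on the Grassmannian of lines forces some limit divisor to be supported on at most two points, and such a limit is incompatible with hyperbolic embeddedness even when the limit line lies in $D$.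
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. Let $\Delta_R=\{z\in\mathbb{C}:|z|<R\}$, and let $\rho$ be the Poincar\'e distance on $\Delta_1$. The \emph{Kobayashi pseudodistance} $k_X(p,q)$ between two points of a connected complex space $X$ is the infimum of the sums $\sum_{i=1}^m\rho(a_i,b_i)$ over all chains of holomorphic maps $f_1,\dots,f_m\colon\Delta_1\to X$ and points $a_i,b_i\in\Delta_1$ with $f_1(a_1)=p$, $f_i(b_i)=f_{i+1}(a_{i+1})$ and $f_m(b_m)=q$. Two consequences of the definition will be used. Holomorphic maps do not increase the pseudodistance: $k_{X'}(h(p),h(q))\le k_X(p,q)$ for holomorphic $h\colon X\to X'$. And if $f\colon\Delta_R\to X$ is holomorphic with $R>1$, then the chain consisting of the single disk $z\mapsto f(Rz)$ gives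
\begin{equation}\label{eq:disk}
k_X(f(0),f(1))\le\rho(0,1/R),
\end{equation}
where the right side tends to $0$ as $R\to\infty$. Thus $k_X$ is small between points that lie on a large holomorphic disk. The space $X$ is \emph{hyperbolic} if $k_X(p,q)>0$ for all $p\ne q$. By \eqref{eq:disk}, a space that receives a holomorphic map $f\colon\mathbb{C}\to X$ with $f(0)\neq f(1)$ is not hyperbolic.

A domain $X$ in a compact complex manifold $M$ is \emph{hyperbolically embedded} in $M$ if for any two distinct points $p,q\in\overline X$ there are neighborhoods $U\ni p$ and $V\ni q$ in $M$ with $k_X(U\cap X,V\cap X)>0$, where the left side is the infimum of $k_X$ over pairs of points. Taking $p,q\in X$ shows that such a domain is hyperbolic. The condition asks for more, namely control up to the boundary: it fails as soon as there are sequences $p_j\to p$ and $q_j\to q$ of points of $X$ with $p\ne q$ in $\overline X$ and $k_X(p_j,q_j)\to0$.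

A \emph{hypersurface of degree $d$} in $\mathbb{P}^n$ is the zero divisor $D=\{F=0\}$ of a nonzero homogeneous polynomial $F$ of degree $d\ge1$ in $n+1$ variables; multiple components are allowed. Let $\mathbb{P}_{n,d}$ be the projective space of all such $D$, and let $\mathcal{HE}_{n,d}\subset\mathbb{P}_{n,d}$ be the set of those $D$ for which $\mathbb{P}^n\setminus D$ is hyperbolically embedded in $\mathbb{P}^n$. For which $d$ is $\mathcal{HE}_{n,d}$ nonempty? The following facts are known.
\begin{itemize}
\item[(a)] $\mathcal{HE}_{n,d}\neq\emptyset$ for every $d\ge2n+1$, since it contains the union of $d$ hyperplanes in general position.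
\item[(b)] If a line $l\not\subset D$ meets $D$ in at most two points, then $\mathbb{P}^n\setminus D$ is not hyperbolic, so $D\notin\mathcal{HE}_{n,d}$. Indeed, if $l\cap D\subset\{[v],[w]\}$ with $[v]\neq[w]$ on $l$, then $z\mapsto[v+2^zw]$ maps $\mathbb{C}$ to $l\setminus D$ and separates $0$ from $1$. In particular, $\mathcal{HE}_{1,d}=\emptyset$ for $d\le2$, and $\mathcal{HE}_{2,d}=\emptyset$ for $d\le4$: every plane curve of degree at most $4$ has such a line, and for a quartic one may take an inflectional tangent, a bitangent, a tangent at a singular point, or a line through two singular points.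
\item[(c)] For $d\le2n$, a Zariski-generic hypersurface of degree $d$ has, for every $1\le k\le d-1$, a line meeting it in exactly two points, with multiplicities $k$ and $d-k$. Hence for $d\le 2n$ the complement of $\mathcal{HE}_{n,d}$ in $\mathbb{P}_{n,d}$ contains a nonempty Zariski open set.
\end{itemize}

Call a line as in (b) a \emph{two-point line} of $D$. Two computations suggest that $2n+1$ is the true threshold. First, take $2n$ hyperplanes in general position, meaning that no $n+1$ of them have a common point. Let $p$ be the common point of the first $n$ and $q$ that of the last $n$. No hyperplane contains both $p$ and $q$, so the line $pq$ meets each hyperplane only in $p$ or in $q$ and is a two-point line. Second, count dimensions. Among the effective divisors of degree $d\ge2$ on a line, which form a $\mathbb{P}^d$, those supported on at most two points form a $2$-dimensional family. So being a two-point line imposes $d-2$ conditions on the $(2n-2)$-dimensional family of lines, and the expected dimension $2n-d$ is nonnegative exactly when $d\le2n$.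

Neither computation, nor fact (c), excludes that some special hypersurface of degree $d\le 2n$ has a hyperbolically embedded complement. The problem, posed in \cite{Zai}, is to decide whether $\mathcal{HE}_{n,d}=\emptyset$ for all $n\ge3$ and all $1\le d\le2n$. The answer is yes.

\begin{theorem}\label{thm:main}
Let $n\ge1$ and $1\le d\le2n$. Then $\mathbb{P}^n\setminus D$ is not hyperbolically embedded in $\mathbb{P}^n$ for any hypersurface $D$ of degree $d$. That is, $\mathcal{HE}_{n,d}=\emptyset$.
\end{theorem}

Together with fact (a) this gives the following.

\begin{corollary}\label{cor:sharp}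
For every $n\ge1$, the set $\mathcal{HE}_{n,d}$ is nonempty if and only if $d\ge2n+1$.
\end{corollary}

The natural attempt is to specialize (c): approximate $D$ by generic hypersurfaces $D_j$ with two-point lines $l_j$ and let $l_0$ be a limit of the $l_j$. If $l_0\not\subset D$, then $l_0$ is a two-point line of $D$. If $l_0\subset D$, nothing follows, because the punctured lines $l_j\setminus D_j$ lie in the complements of the $D_j$ and not in that of $D$. We therefore keep $D$ fixed and move only the line. As a line $l\not\subset D$ tends to a line inside $D$, the divisor $l\cap D$ still has limits. Section~\ref{sec:pairs} collects these limits in a projective variety $B$ and states Theorem~\ref{thm:limit}: for $d\le2n$ some limit divisor is supported on at most two points. Section~\ref{sec:analytic} deduces Theorem~\ref{thm:main} from this. Sections~\ref{sec:classes}--\ref{sec:proof} prove Theorem~\ref{thm:limit}, with the case of lines in the plane worked by hand in Section~\ref{sec:plane}. Section~\ref{sec:complements} contains complements that the main proof does not use. Fact (a) enters only in Corollary~\ref{cor:sharp}, and fact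 (c) is not used.

\section{Lines with their limit divisors}\label{sec:pairs}

Let $G$ be the Grassmannian of lines in $\mathbb{P}^n=\mathbb{P}(\mathbb{C}^{n+1})$. It is smooth, projective and irreducible of dimension $2n-2$. For a vector bundle $E$, we write $\mathbb{P}(E)$ for the bundle of one-dimensional subspaces of its fibers. Let $\Sigma\subset\mathcal{O}_G^{\,n+1}$ be the tautological subbundle of rank $2$, so that $l=\mathbb{P}(\Sigma_l)$, and let $S=\Sigma^*$. The fiber of $\operatorname{Sym}^dS$ at $l$ is the space $H^0(l,\mathcal{O}(d))$ of forms of degree $d$ on $\Sigma_l$. Put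
\[
\mathcal{P}=\mathbb{P}(\operatorname{Sym}^dS)\longrightarrow G .
\]
This is a smooth projective variety of dimension $2n-2+d$. Its points are pairs $(l,[g])$ with $0\ne g\in H^0(l,\mathcal{O}(d))$, that is, lines with an effective divisor of degree $d$. Let $N(l,[g])$ be the number of distinct zeros of $g$ on $l$; thus $1\le N\le d$.

Fix $D=\{F=0\}$ of degree $d$. The set $G^\circ=\{l\in G:l\not\subset D\}$ is Zariski open and nonempty, and $l\mapsto(l,[F|_l])$ is a section of $\mathcal{P}$ over $G^\circ$. Let $\Gamma$ be its image and let $B\subset\mathcal{P}$ be the Zariski closure of $\Gamma$. We call the points of $B$ the \emph{limit pairs} of $D$. The image of a section is closed in $\mathcal{P}|_{G^\circ}$, so $\Gamma$ is the part of $B$ over $G^\circ$; it is open in $B$ and isomorphic to $G^\circ$. Hence $B$ is an irreducible projective variety of dimension $2n-2$, and $B\to G$ is birational and surjective. On $\Gamma$ we have $N(l,[F|_l])=\#(l\cap D)$. A nonempty Zariski open subset of an irreducible variety is dense in the classical topology, so every limit pair is the limit of a sequence $(l_j,[F|_{l_j}])$ with $l_j\not\subset D$.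 If $D$ contains no line, then $B=\Gamma\cong G$.

\begin{example}\label{ex:blowup}
Let $n=2$, with coordinates $x,y,z$, and let $F=xF_1$, where $F_1$ does not vanish identically on $l_0=\{x=0\}$. The lines near $l_0$ are $l_{\alpha,\beta}=\{x=\alpha y+\beta z\}$, and $y,z$ are coordinates on the corresponding planes in $\mathbb{C}^3$. In these terms
\[
F|_{l_{\alpha,\beta}}=(\alpha y+\beta z)\,g_{\alpha,\beta},\qquad g_{\alpha,\beta}=F_1(\alpha y+\beta z,y,z),
\]
and $g_{\alpha,\beta}\ne0$ for $(\alpha,\beta)$ in a neighborhood $U$ of the origin. Multiplication by $g_{\alpha,\beta}$ embeds $U\times\mathbb{P}^1$ in $\mathcal{P}|_U$ as a closed subvariety, by $(\alpha,\beta,[a:b])\mapsto(l_{\alpha,\beta},[(ay+bz)g_{\alpha,\beta}])$. Under this embedding $\Gamma$ is the graph of $(\alpha,\beta)\mapsto[\alpha:\beta]$, whose closure is $\{\alpha b=\beta a\}$. So near $l_0$ the map $B\to G$ is the blow-up of the point $l_0$, and the limit pairs over $l_0$ are the pairs $(l_0,[(ay+bz)\,F_1|_{l_0}])$. The limit divisor consists of the points where $l_0$ meets the rest of $D$ and one further point, which is arbitrary and records the direction of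 approach.
\end{example}

The algebraic core of the paper is the following statement. Only the case $e=2$ is needed for Theorem~\ref{thm:main}, but the proof is the same for all $e\ge2$.

\begin{theorem}\label{thm:limit}
Let $e\ge2$ and $1\le d\le2n-2+e$. Then for every hypersurface $D\subset\mathbb{P}^n$ of degree $d$ there is $b\in B$ with $N(b)\le e$.
\end{theorem}

\section{Limit divisors on two points obstruct hyperbolic embedding}\label{sec:analytic}

If a limit pair has at most two zeros, the lines that approximate it may meet $D$ in many points, but these points cluster at the two zeros. Away from the clusters the lines contain larger and larger annuli, hence larger and larger disks.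

\begin{proposition}\label{prop:analytic}
Let $D\subset\mathbb{P}^n$ be a hypersurface of any degree $d\geq 1$. If some $b\in B$ has $N(b)\le2$, then $X=\mathbb{P}^n\setminus D$ is not hyperbolically embedded in $\mathbb{P}^n$.
\end{proposition}

\begin{proof}
Let $b=(l_0,[g])$, and choose lines $l_j\not\subset D$, $j\ge1$, with $(l_j,[F|_{l_j}])\to b$ in $\mathcal{P}$. Choose a basis $v_0,w_0$ of $\Sigma_{l_0}$ such that the zeros of $g$ are contained in $\{[v_0],[w_0]\}$. Then
\[
g_0(\zeta_0,\zeta_1):=g(\zeta_0v_0+\zeta_1w_0)=c\,\zeta_0^{\,k}\zeta_1^{\,d-k}
\]
for some $c\ne0$ and $0\le k\le d$. Extend $v_0,w_0$ to a holomorphic frame of $\Sigma$ on a neighborhood $U_0$ of $l_0$, discard the finitely many $l_j$ outside $U_0$, and let $v_j,w_j$ be the values of the frame at $l_j$. Then $v_j\to v_0$ and $w_j\to w_0$. The frame identifies $\mathcal{P}|_{U_0}$ with $U_0\times\mathbb{P}^d$, where $\mathbb{P}^d$ is the space of binary forms of degree $d$ up to scale. So there are $\lambda_j\in\mathbb{C}^*$ such that the forms $g_j(\zeta_0,\zeta_1)=\lambda_jF(\zeta_0v_j+\zeta_1w_j)$ converge to $g_0$ coefficient by coefficient.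

Write $2^z=\exp(z\log2)$ and define $f_j\colon\mathbb{C}\to l_j$ by $f_j(z)=[v_j+2^zw_j]$. Then $f_j(z)\in D$ if and only if $g_j(1,2^z)=0$. Fix $R>1$. For $|z|\le R$ we have $2^{-R}\le|2^z|\le2^R$, so $|g_0(1,2^z)|\ge|c|\,2^{-dR}$, and $g_j(1,2^z)\to g_0(1,2^z)$ uniformly on this disk. Hence there is $j(R)$ such that $f_j(\Delta_R)\subset X$ for all $j\ge j(R)$, and \eqref{eq:disk} gives $k_X(f_j(0),f_j(1))\le\rho(0,1/R)$ for these $j$. Since $R$ is arbitrary, $k_X(f_j(0),f_j(1))\to0$ as $j\to\infty$. On the other hand,
\[
f_j(0)\to p=[v_0+w_0],\qquad f_j(1)\to q=[v_0+2w_0],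
\]
and $p\ne q$ are points of $\mathbb{P}^n=\overline X$. So $k_X(U\cap X,V\cap X)=0$ for all neighborhoods $U\ni p$ and $V\ni q$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:limit}]
For $e=2$ the hypothesis of Theorem~\ref{thm:limit} is $1\le d\le2n$. So some $b\in B$ has $N(b)\le2$, and Proposition~\ref{prop:analytic} applies.
\end{proof}

When $l_0\subset D$, the points $p$ and $q$ lie on the boundary of $X$. The proof then uses the part of hyperbolic embeddedness that goes beyond hyperbolicity, and this cannot be avoided in Proposition~\ref{prop:analytic}.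

\begin{example}\label{ex:five}
Let $D\subset\mathbb{P}^2$ be the union of five lines given by $F=x(x-z)\,y(y-z)\,z$. Then $X=(\mathbb{C}\setminus\{0,1\})^2$. The curve $\mathbb{C}\setminus\{0,1\}$ is hyperbolic, and the two projections do not increase the pseudodistance, so $X$ is hyperbolic. By fact (b), $D$ has no two-point line. By Example~\ref{ex:blowup}, the limit pairs over $l_0=\{z=0\}$ are $(l_0,[(ax+by)x^2y^2])$, and $[x^3y^2]$ has two zeros. So $X$ is not hyperbolically embedded in $\mathbb{P}^2$. Limit pairs detect an obstruction here that lines outside $D$ do not see.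
\end{example}

\section{Characteristic classes of lines with marked points}\label{sec:classes}

A $\mathbb{P}^1$-bundle with three pairwise disjoint sections is trivial, since a fiber has a unique coordinate that sends the three points to $0,1,\infty$. The family of lines over $G$ is far from trivial, and the zeros of the forms $g$ play the role of sections. If they cannot collide often enough, a characteristic number of the family must vanish, while on $G$ this number is nonzero. This section sets up the classes that make the argument precise.

\subsection*{Facts from intersection theory}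
The variety $B$ and its covers may be singular, so we use Chow groups. For a projective variety $Y$, let $A_k(Y)$ be the group of $k$-dimensional cycles modulo rational equivalence. An integral closed subvariety $Z\subset Y$ of dimension $k$ has a class $[Z]\in A_k(Y)$, and $\deg\colon A_0(Y)\to\mathbb{Z}$ counts points. A vector bundle $E$ on $Y$ has Chern classes, which are operators $c_i(E)\cap\;\colon A_k(Y)\to A_{k-i}(Y)$. For a polynomial $P$ in Chern classes, of degree $\dim Z$, put $\int_ZP=\deg(P\cap[Z])$. We use the following standard facts.
\begin{itemize}
\item[(F1)] Chern classes commute with each other; $c_0(E)=1$ and $c_i(E)=0$ for $i>\operatorname{rank}E$; $c_1(L\otimes L')=c_1(L)+c_1(L')$ for line bundles; and $c(E)=c(E')c(E'')$ for an exact sequence $0\to E'\to E\to E''\to0$, where $c=\sum_ic_i$ (Whitney formula).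
\item[(F2)] If $h\colon Y'\to Y$ is a surjective morphism of integral projective varieties of the same dimension, of degree $\kappa=[\mathbb{C}(Y'):\mathbb{C}(Y)]\ge1$, then $\int_{Y'}h^*P=\kappa\int_YP$ (projection formula).
\item[(F3)] Let $L$ be a line bundle on $Y$, let $Z\subset Y$ be an integral closed subvariety, and let $\sigma$ be a section of $L|_Z$ that is not identically zero. Then all irreducible components $W$ of the zero set of $\sigma$ have codimension $1$ in $Z$, and $c_1(L)\cap[Z]$ is a combination of their classes $[W]$ with nonnegative integer coefficients. In particular, it is $0$ if $\sigma$ has no zeros.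
\end{itemize}
On a smooth variety the Chow groups form a ring, compatible with pullback, and the operators $c_i(E)$ are multiplications by elements of this ring.

\subsection*{Marked families}
A \emph{marked family} consists of an integral projective variety $Y$, a vector bundle $\Sigma$ of rank $2$ on $Y$, and line subbundles $A_1,\dots,A_d\subset\Sigma$ with line bundle quotients $Q_i=\Sigma/A_i$. Equivalently, the $\mathbb{P}^1$-bundle $\mathbb{P}(\Sigma)\to Y$ carries sections $s_1,\dots,s_d$, which are allowed to meet or coincide. Put $c_1=c_1(\Sigma)$, $c_2=c_2(\Sigma)$, $a_i=c_1(A_i)$, $q_i=c_1(Q_i)$, and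
\[
\delta=c_1^2-4c_2,\qquad \psi_i=q_i-a_i,\qquad m_{ij}=q_j-a_i\quad(i\ne j).
\]
The class $\delta$ is the discriminant of the polynomial $t^2-c_1t+c_2$. It does not involve the marking, and it vanishes when $\Sigma=L\oplus L$, that is, when $\mathbb{P}(\Sigma)$ is trivial. The class $\psi_i$ is the first Chern class of $\operatorname{Hom}(A_i,Q_i)$, the tangent line to the fiber at the marked point $s_i$. The class $m_{ij}$ is the first Chern class of $M_{ij}=\operatorname{Hom}(A_i,Q_j)$, and the composite $A_i\hookrightarrow\Sigma\to Q_j$ is a section $\sigma_{ij}$ of $M_{ij}$. At a point $y$, this composite is zero if and only if $A_i(y)=A_j(y)$. So $\sigma_{ij}$ vanishes exactly where $s_i=s_j$, and $m_{ij}$ measures collisions.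

\begin{lemma}\label{lem:identities}
In a marked family, $\psi_i^2=\delta$ for all $i$, and
\begin{equation}\label{eq:three}
\psi_i=m_{ij}+m_{ik}-m_{jk}\qquad\text{for all distinct }i,j,k.
\end{equation}
\end{lemma}

\begin{proof}
By the Whitney formula, $c_1=a_i+q_i$ and $c_2=a_iq_i$. Hence $\psi_i^2=(a_i+q_i)^2-4a_iq_i=\delta$. Moreover $\psi_i=c_1-2a_i$ and $m_{ij}=c_1-a_i-a_j$, so
\[
m_{ij}+m_{ik}-m_{jk}=(c_1-a_i-a_j)+(c_1-a_i-a_k)-(c_1-a_j-a_k)=c_1-2a_i.\qedhere
\]
\end{proof}

The first identity says that every marked point supplies a square root of $\delta$ that is a divisor class. The second expresses this square root through the collision loci of any three marked points. It is the numerical form of the triviality of a $\mathbb{P}^1$-bundle with three disjoint sections.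

\section{The model case: lines in the plane}\label{sec:plane}

Let $n=2$, and let $D=H_1\cup\dots\cup H_d$ be a union of $d\ge3$ lines $H_i=\{\ell_i=0\}$, no three through a point. Put $P_{ij}=H_i\cap H_j$. Here the points of $l\cap D$ come with labels, so $B$ itself carries a marked family and all classes can be computed.

The Grassmannian $G$ is the dual plane, with hyperplane class $h$. The quotient $\mathbb{C}^3/\Sigma_l$ is dual to the line spanned by the equation of $l$, so there is an exact sequence $0\to\Sigma\to\mathcal{O}^3\to\mathcal{O}(1)\to0$. Therefore $c(\Sigma)=(1+h)^{-1}=1-h+h^2$ and $\delta=h^2-4h^2=-3h^2$.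

By Example~\ref{ex:blowup}, $B$ is the blow-up of $G$ at the $d$ points $H_1,\dots,H_d\in G$. Let $E_i$ be the exceptional curves, so that $h^2=1$, $hE_i=0$, $E_i^2=-1$ and $E_iE_j=0$ for $i\ne j$. The form $\ell_i$ gives a map $\Sigma\to\mathcal{O}_B$ that vanishes only along $E_i$. In the notation of Example~\ref{ex:blowup}, on the chart $\beta=\alpha t$ of the blow-up it is $\alpha y+\beta z=\alpha(y+tz)$, where $\alpha$ is a local equation of $E_i$ and $y+tz$ is nowhere zero as a form; the other chart is the same with the roles of $\alpha,y$ and $\beta,z$ exchanged. So $\ell_i$ is a surjection $\Sigma\to\mathcal{O}(-E_i)$. Its kernel $A_i$ defines a section $s_i$, and the divisor of $b\in B$ is $\sum_is_i(b)$. Off $E_i$ the point $s_i$ is $l\cap H_i$, and along $E_i$ it runs once over $H_i$. From $q_i=-E_i$ and $a_i=c_1-q_i=-h+E_i$ we get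
\[
\psi_i=h-2E_i,\qquad m_{ij}=h-E_i-E_j,\qquad\psi_i^2=1-4=-3=\int_G\delta .
\]
The locus $s_i=s_j$ is the strict transform $L_{ij}$ of the pencil of lines through $P_{ij}$: it contains one point of $E_i$, one point of $E_j$, and no point of $E_k$ for $k\neq i,j$, where $s_i=P_{ik}\ne P_{jk}=s_j$. The class of $L_{ij}$ is $h-E_i-E_j=m_{ij}$.

Now follow the number $-3$. By \eqref{eq:three}, $\psi_1=L_{12}+L_{13}-L_{23}$. Since $\psi_1^2\ne0$, the class $\psi_1$ has nonzero degree on one of these curves. In fact $\psi_1L_{12}=\psi_1L_{13}=1+2E_1^2=-1$ and $\psi_1L_{23}=1$, which gives $-1-1-1=-3$. On $L_{12}$ at most $d-1$ marked points are distinct. For $d=3$ we have found limit pairs with $N\le2$.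

Let $d=4$. On $L_{12}$ three distinct sections remain, namely $s_1=s_2$, $s_3$ and $s_4$, and we apply \eqref{eq:three} to them: $\psi_1=L_{13}+L_{14}-L_{34}$. If the three sections were disjoint along $L_{12}$, then $\psi_1L_{12}$ would be $0$. It is $-1$, so there is a second collision. Indeed $L_{12}L_{13}=L_{12}L_{14}=1+E_1^2=0$ and $L_{12}L_{34}=1$. The point $L_{12}\cap L_{34}$ is the line through $P_{12}$ and $P_{34}$, the two-point line found in Section~\ref{sec:intro}.

For $d=5$ the same two steps lead to the same line, which now meets $H_5$ in a third point, and no dimension is left for a further step. In general each factor $\psi$ lowers the dimension by one and forces one collision. A nonzero product of $2n-2$ factors thus brings $d$ points down to at most $d-(2n-2)$, as long as three distinct points are available at each step. This is the source of the bound $d\le2n-2+e$ and of the condition $e\ge2$.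

\begin{remark}\label{rem:e1}
Theorem~\ref{thm:limit} fails for $e=1$. Take $n=2$ and the triangle above, so $d=3=2n-2+1$. A point of $B$ with $N=1$ would lie on $L_{12}\cap L_{13}$, which is empty because these are distinct irreducible curves on a smooth surface with $L_{12}L_{13}=0$.
\end{remark}

\section{Proof of Theorem~\ref{thm:limit}}\label{sec:proof}

Three things are needed: the collision argument in any dimension, the value of $\int_G\delta^{n-1}$, and a way to label the zeros for an arbitrary $D$.

\subsection*{Few collisions force vanishing}
Let $(Y,\Sigma,A_1,\dots,A_d)$ be a marked family and $Z\subset Y$ an integral closed subvariety. Let $r(Z)$ be the number of distinct sections among $s_1|_Z,\dots,s_d|_Z$. The locus $s_i=s_j$ is the zero set of $\sigma_{ij}$, hence closed. So two of these sections either coincide on $Z$ or differ on a dense open subset, and $r(Z)$ is the number of distinct marked points over a general point of $Z$.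

\begin{lemma}\label{lem:vanishing}
Let $e\ge2$, and suppose that over every point of $Y$ at least $e+1$ of the points $s_1,\dots,s_d$ are distinct. Then for every integral closed subvariety $Z\subset Y$ we have $e+1\le r(Z)\le d$, and
\[
\psi_{i_1}\cdots\psi_{i_t}\cap[Z]=0\qquad\text{whenever }t\ge r(Z)-e,
\]
for all indices $i_1,\dots,i_t$.
\end{lemma}

\begin{proof}
The bounds on $r(Z)$ hold because $r(Z)$ counts the marked points over a general point of $Z$. In particular $t\ge1$. We prove the vanishing by induction on $r(Z)$. Let $i=i_t$. Since $r(Z)\ge e+1\ge3$, there are $j,k$ such that $s_i|_Z$, $s_j|_Z$, $s_k|_Z$ are pairwise distinct. Then none of $\sigma_{ij},\sigma_{ik},\sigma_{jk}$ vanishes identically on $Z$. By \eqref{eq:three} and (F3),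
\[
\psi_i\cap[Z]=\sum_Wn_W[W],\qquad n_W\in\mathbb{Z},
\]
where $W$ runs over the irreducible components of the zero sets of $\sigma_{ij}|_Z$, $\sigma_{ik}|_Z$ and $\sigma_{jk}|_Z$. Sections that coincide on $Z$ coincide on $W$, and two sections that are distinct on $Z$ coincide on $W$. Hence $r(W)\le r(Z)-1$.

If $r(Z)=e+1$, no such $W$ exists, since $r(W)\ge e+1$. Then $\psi_i\cap[Z]=0$ and the whole product vanishes. If $r(Z)>e+1$, then $t-1\ge r(Z)-1-e\ge r(W)-e$ for each $W$, so $\psi_{i_1}\cdots\psi_{i_{t-1}}\cap[W]=0$ by induction. Summing over $W$ with the coefficients $n_W$ gives the claim.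
\end{proof}

The triple $i,j,k$ is chosen afresh on each $Z$. This is why \eqref{eq:three} is needed for all triples, and it is the only place where $e\ge2$ is used.

\subsection*{The discriminant on the Grassmannian}
We return to the tautological bundle $\Sigma$ on $G$ and its class $\delta=c_1(\Sigma)^2-4c_2(\Sigma)$. To compute its top power we pass to a space where a marked point exists, so that $\delta$ becomes the square of a divisor class.

\begin{lemma}\label{lem:number}
For every $n\ge1$,
\[
\int_G\delta^{\,n-1}=(-1)^{n-1}\binom{2n-1}{n}\ne0 .
\]
\end{lemma}

\begin{proof}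
Let $\mathrm{Fl}=\mathbb{P}(\Sigma)=\{(p,l):p\in l\}$, a smooth projective variety of dimension $2n-1$ with projections $\pi_1\colon\mathrm{Fl}\to G$ and $\pi_2\colon\mathrm{Fl}\to\mathbb{P}^n$. We omit pullbacks from the notation. The point $p$ defines a line subbundle $A\subset\Sigma$, the pullback of $\mathcal{O}_{\mathbb{P}^n}(-1)$. Let $Q=\Sigma/A$, $H=-c_1(A)$ and $\xi=-c_1(Q)$. Then $H$ is the hyperplane class of $\mathbb{P}^n$, and $\psi=c_1(Q)-c_1(A)=H-\xi$ satisfies $\psi^2=\delta$ by Lemma~\ref{lem:identities}. We compute $\int_{\mathrm{Fl}}\psi^{2n-1}$ in two ways.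

\emph{Using $\pi_1$.} A fiber of $\pi_1$ is a line in $\mathbb{P}^n$; on it $\Sigma$ is trivial and $H$ has degree $1$. So $\psi=c_1(\Sigma)+2H$ has degree $2$ on each fiber. Represent $\delta^{n-1}$ on $G$ by a $0$-cycle; its pullback is the corresponding combination of fibers. Hence
\[
\int_{\mathrm{Fl}}\psi^{2n-1}=\int_{\mathrm{Fl}}\delta^{n-1}\psi=2\int_G\delta^{n-1}.
\]

\emph{Using $\pi_2$.} The bundle $\mathcal{O}^{n+1}/\Sigma$ has rank $n-1$ and, by the Whitney formula, total Chern class $(1-H)^{-1}(1-\xi)^{-1}$. Its part of degree $n$ vanishes:
\begin{equation}\label{eq:relation}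
\xi^n+H\xi^{n-1}+\dots+H^{n-1}\xi+H^n=0 .
\end{equation}
Multiplying \eqref{eq:relation} by $\xi-H$ gives $\xi^{n+1}=H^{n+1}$, and $H^{n+1}=0$. So among the monomials $H^k\xi^{2n-1-k}$ only those with $k=n$ and $k=n-1$ can be nonzero. The class $H^n$ is that of a fiber $\pi_2^{-1}(p)=\mathbb{P}(\mathbb{C}^{n+1}/A_p)\cong\mathbb{P}^{n-1}$. On this fiber $Q$ is the tautological line bundle, so $\xi$ is the hyperplane class and $\int_{\mathrm{Fl}}H^n\xi^{n-1}=1$. Multiplying \eqref{eq:relation} by $H^{n-1}$ gives $H^{n-1}\xi^n+H^n\xi^{n-1}=0$, so $\int_{\mathrm{Fl}}H^{n-1}\xi^n=-1$. Therefore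
\[
\int_{\mathrm{Fl}}(H-\xi)^{2n-1}=\binom{2n-1}{n}(-1)^{n-1}\cdot1+\binom{2n-1}{n-1}(-1)^n\cdot(-1)=2(-1)^{n-1}\binom{2n-1}{n},
\]
because the two binomial coefficients are equal. Comparing the two computations proves the lemma.
\end{proof}

For $n=2$ this is the number $-3$ of Section~\ref{sec:plane}.

\subsection*{Ordering the zeros}
For a general $D$ the zeros of $g$ cannot be labeled consistently over $B$, so we pass to a finite cover. Let
\[
\mathcal{T}_k=\mathbb{P}(S)\times_G\dots\times_G\mathbb{P}(S)\qquad(k\text{ factors}).
\]
This is a $(\mathbb{P}^1)^k$-bundle over $G$, hence an irreducible projective variety of dimension $2n-2+k$. Its points are tuples $(l,[\ell_1],\dots,[\ell_k])$ of nonzero linear forms on $\Sigma_l$ up to scale. Consider the multiplication map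
\[
\mu\colon\mathcal{T}_d\to\mathcal{P},\qquad(l,[\ell_1],\dots,[\ell_d])\mapsto(l,[\ell_1\cdots\ell_d]).
\]
It is a morphism of projective varieties, so it maps closed sets to closed sets. It is surjective with finite fibers, because a nonzero binary form is a product of linear forms, uniquely up to order and scalars. The images of the irreducible components of $\mu^{-1}(B)$ are finitely many closed sets that cover the irreducible variety $B$. So some component $B'$, with its reduced structure, maps onto $B$. The fibers being finite, $B'$ is an integral projective variety of dimension $2n-2$, and the composite $B'\to B\to G$ is surjective of some degree $\kappa\ge1$.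

The $i$-th factor of $\mathcal{T}_d$ gives a line subbundle $L_i\subset S$ on $B'$, spanned by $\ell_i$. The kernel $A_i$ of the dual surjection $\Sigma\to L_i^*$ is a line subbundle of $\Sigma$ whose fiber is the zero of $\ell_i$. Thus $(B',\Sigma,A_1,\dots,A_d)$ is a marked family, and over a point $b'\in B'$ with $\mu(b')=(l,[g])$ the zero divisor of $g$ is $\sum_is_i(b')$. In particular, the number of distinct marked points over $b'$ is $N(\mu(b'))$.

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
Suppose that $N(b)\ge e+1$ for every $b\in B$. Then the marked family on $B'$ satisfies the hypothesis of Lemma~\ref{lem:vanishing}. The assumption on $d$ gives $2n-2\ge d-e\ge r(B')-e$, so the lemma applies to $Z=B'$ with $t=2n-2$ and yields $\int_{B'}\psi_1^{2n-2}=0$. On the other hand, $\psi_1^2=\delta$ is pulled back from $G$, so (F2) and Lemma~\ref{lem:number} give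
\[
\int_{B'}\psi_1^{2n-2}=\int_{B'}\delta^{n-1}=\kappa\int_G\delta^{n-1}\ne0 .
\]
This is a contradiction.
\end{proof}

The degree of a $0$-cycle class is defined only on a complete variety, so the argument cannot be run on $\Gamma$ alone when $D$ contains lines. Consequently it does not say whether the point $b$ lies over a line inside or outside $D$. The proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:sharp} are now complete.

\section{Complements}\label{sec:complements}

We first describe the locus $\{N\le e\}$ in $\mathcal{P}$. For $\lambda=(\lambda_1,\dots,\lambda_e)$ with integers $\lambda_i\ge1$ and $\sum_i\lambda_i=d$, let $T_\lambda\subset\mathcal{P}$ be the image of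
\[
\mu_\lambda\colon\mathcal{T}_e\to\mathcal{P},\qquad(l,[\ell_1],\dots,[\ell_e])\mapsto\bigl(l,[\ell_1^{\lambda_1}\cdots\ell_e^{\lambda_e}]\bigr).
\]

\begin{lemma}\label{lem:strata}
Let $1\le e\le d$. Each $T_\lambda$ is closed and irreducible of dimension $2n-2+e$, its fibers over $G$ have dimension $e$, and $\{N\le e\}=\bigcup_\lambda T_\lambda$.
\end{lemma}

\begin{proof}
The map $\mu_\lambda$ is a morphism of projective varieties over $G$. It has finite fibers, since each $\ell_i$ is one of the finitely many linear factors of the product. This gives the statements on $T_\lambda$. A point of $T_\lambda$ has $N\le e$. Conversely, let $g$ have $k\le e$ distinct zeros. Their multiplicities are $k$ positive integers with sum $d\ge e$, so they can be split into exactly $e$ positive parts $\lambda_i$. Repeating the linear factors accordingly shows that $(l,[g])\in T_\lambda$.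
\end{proof}

The dimension count of Section~\ref{sec:intro} gives a true lower bound once limit pairs are admitted.

\begin{proposition}\label{prop:dim}
Let $e\ge2$ and $e\le d\le2n-2+e$. For every hypersurface $D$ of degree $d$, the set $\{b\in B:N(b)\le e\}$ has dimension at least $2n-2+e-d$. In particular, for $2\le d\le2n$ there is an at least $(2n-d)$-dimensional family of limit pairs $(l,[g])$ with $g$ having at most two zeros.
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:limit} and Lemma~\ref{lem:strata}, $B\cap T_\lambda\ne\emptyset$ for some $\lambda$. In a smooth variety of dimension $m$, every component of the intersection of two irreducible closed subvarieties of dimensions $m_1,m_2$ has dimension at least $m_1+m_2-m$. In $\mathcal{P}$ this bound is $(2n-2)+(2n-2+e)-(2n-2+d)=2n-2+e-d$.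
\end{proof}

\begin{corollary}\label{cor:nolines}
If $2\le d\le2n$ and $D$ contains no line, then there is an at least $(2n-d)$-dimensional family of lines, none contained in $D$, each meeting $D$ in at most two points. In particular, $\mathbb{P}^n\setminus D$ is not hyperbolic.
\end{corollary}

\begin{proof}
Here $B=\Gamma\cong G$ and $N(l,[F|_l])=\#(l\cap D)$. Apply Proposition~\ref{prop:dim} with $e=2$ and fact (b).
\end{proof}

If $D$ contains lines, Theorem~\ref{thm:main} excludes hyperbolic embeddedness, and we make no claim about the hyperbolicity of $\mathbb{P}^n\setminus D$ itself.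

Next, the bound on $d$ in Theorem~\ref{thm:limit} cannot be improved.

\begin{proposition}\label{prop:sharpA}
Let $e\ge2$ and $d\ge1$. Every hypersurface of degree $d$ in $\mathbb{P}^n$ has a point $b\in B$ with $N(b)\le e$ if and only if $d\le2n-2+e$.
\end{proposition}

\begin{proof}
One direction is Theorem~\ref{thm:limit}. Let $d>2n-2+e$; in particular $d>e$. Let $C$ be the subset of the total space of $\operatorname{Sym}^dS$ formed by the pairs $(l,g)$ with $g=0$ or $N(l,[g])\le e$. By Lemma~\ref{lem:strata}, $C$ is closed, and its fiber $C_l$ is a cone of dimension $e+1$ in $H^0(l,\mathcal{O}(d))\cong\mathbb{C}^{d+1}$, hence of codimension $d-e$. The set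
\[
I=\{([F],l)\in\mathbb{P}_{n,d}\times G:\ F|_l\in C_l\}
\]
is closed. The restriction map $H^0(\mathbb{P}^n,\mathcal{O}(d))\to H^0(l,\mathcal{O}(d))$ is linear and surjective, so the fiber of $I$ over $l$ has codimension $d-e$ in $\mathbb{P}_{n,d}$. Hence $\dim I\le\dim\mathbb{P}_{n,d}-(d-e)+(2n-2)<\dim\mathbb{P}_{n,d}$, and the image of $I$ in $\mathbb{P}_{n,d}$ is a proper closed subset. A hypersurface $D$ outside this image contains no line and meets every line in at least $e+1$ points. For such $D$ we have $B=\Gamma$ and $N\ge e+1$ on $B$.
\end{proof}

Finally, Theorem~\ref{thm:main} can be applied to reduced linear sections. For a hypersurface $D'$, let $D'_{\mathrm{red}}$ be the hypersurface defined by the product of the distinct irreducible factors of its equation.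

\begin{proposition}\label{prop:sections}
If $\mathbb{P}^n\setminus D$ is hyperbolically embedded in $\mathbb{P}^n$, then $\deg(D\cap L)_{\mathrm{red}}\ge2m+1$ for every linear subspace $L\not\subset D$ of dimension $m\ge1$. In particular, $\deg D_{\mathrm{red}}\ge2n+1$.
\end{proposition}

\begin{proof}
Let $X=\mathbb{P}^n\setminus D$ and $X_L=L\setminus D$. Since $F|_L\ne0$, the intersection $D\cap L$ is a hypersurface of positive degree in $L\cong\mathbb{P}^m$, and $X_L$ is the complement of $(D\cap L)_{\mathrm{red}}$ in $L$. For $p\ne q$ in $L$, choose neighborhoods $U\ni p$ and $V\ni q$ in $\mathbb{P}^n$ with $k_X(U\cap X,V\cap X)>0$. The inclusion $X_L\subset X$ gives $k_{X_L}\ge k_X$ on $X_L$, so $k_{X_L}(U\cap X_L,V\cap X_L)>0$. Thus $X_L$ is hyperbolically embedded in $L$, and Theorem~\ref{thm:main}, applied to $(D\cap L)_{\mathrm{red}}\subset L$, excludes degree at most $2m$.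
\end{proof}

These necessary conditions are not sufficient. The five lines of Example~\ref{ex:five} satisfy them for $m=1$ and $m=2$, and their complement is not hyperbolically embedded.

\begin{thebibliography}{1}

\bibitem{Zai}
Mikhail Zaidenberg, \emph{Hyperbolic surfaces in ${\bf P}^3$: examples}, arXiv:math/0311394 (2003).

\end{thebibliography}
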